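# Near 1-factors of $K_v$ with prescribed edge lengths

## Nine points on a circle

Place the points $0,1,\dots,8$ around a circle and measure the distance between two points along the circle, so that it is one of $1,2,3,4$. Try to draw four disjoint chords, one of length $1$ and three of length $3$.

Chords of length $3$ stay inside one of the triangles $\{0,3,6\}$, $\{1,4,7\}$, $\{2,5,8\}$. A triangle has room for only one chord, so each triangle must carry exactly one, and exactly one point of each triangle remains. The chord of length $1$ must join two of these three points, and we may choose them. Let us keep $0$ and $1$. The chords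
$$[3,6],\quad [4,7],\quad [2,5],\quad [0,1]$$
do the job, and the point $8$ stays free. To exchange the length $1$ for $2$, keep $0$ and $2$: $[3,6],[5,8],[1,4],[0,2]$. For $4$, keep $0$ and $4$: $[3,6],[1,7],[2,5],[0,4]$. But four chords of length $3$ are impossible, because three triangles carry at most three.

Now let $v=2n+1$ be odd. The vertices of the complete graph $K_v$ are $0,1,\dots,v-1$, and the *length* of the edge $[x,y]$ is $\ell(x,y)=\min(|x-y|,\,v-|x-y|)\in\{1,\dots,n\}$. A *near $1$-factor* $F$ of $K_v$ is a set of $n$ pairwise disjoint edges; it misses exactly one vertex. We write $\ell(F)$ for the multiset of lengths of its edges. Which multisets $L$ of $n$ elements of $\{1,\dots,n\}$ have the form $\ell(F)$?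

The triangles give a necessary condition for every $v$. Let $d\mid v$. An edge whose length is a multiple of $d$ joins two vertices of the same residue class mod $d$. Each of the $d$ classes has $v/d$ vertices, an odd number, so it contains at most $\frac12(\frac vd-1)$ disjoint edges. Hence at most $d\cdot\frac12(\frac vd-1)=\frac{v-d}2$ members of $L$ are multiples of $d$. A. Pasotti and M. A. Pellegrini conjectured that nothing else can go wrong; the conjecture is stated in the paper "New methods to attack the Buratti-Horak-Rosa conjecture" of Ollis, Pasotti, Pellegrini and Schmitt (arXiv:1912.07377, 2019).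

For $v=3,5,7$ the condition is empty: $d=1$ allows $n$ multiples and $d=v$ allows none, and no length is a multiple of $v$. So every list should occur. For $v=3$ take $[0,1]$. For $v=5$:
$$\{1,1\}:[0,1],[2,3];\qquad \{1,2\}:[0,1],[2,4];\qquad \{2,2\}:[0,2],[1,3].$$
For $v=7$, multiplying all vertices by $2$ or $3$ modulo $7$ permutes the lengths ($1\to2\to3\to1$, respectively $1\to3\to2\to1$). So the ten lists fall into four families, represented by
$$\{1,1,1\}:[0,1],[2,3],[4,5];\quad \{1,1,2\}:[0,1],[2,3],[4,6];\quad \{1,2,2\}:[0,1],[2,4],[3,5];\quad \{1,2,3\}:[0,1],[2,4],[3,6].$$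

The conjecture is true, and there is a third equivalent condition.

**Theorem 1.** Let $v=2n+1$ and let $L$ be a list of $n$ integers from $\{1,\dots,n\}$. The following are equivalent:

(a) $K_v$ has a near $1$-factor $F$ with $\ell(F)=L$;

(b) for every divisor $d$ of $v$, at most $\frac{v-d}2$ members of $L$ are multiples of $d$;

(c) the members of $L$ can be ordered $d_1,\dots,d_n$ so that $v\nmid k\,d_k$ for $k=1,\dots,n$.

For example, take $v=9$ and $L=\{1,3,3,3\}$. The position $k=3$ does not accept a $3$, since $9\mid 3\cdot3$. Put $d_3=1$ and $d_1=d_2=d_4=3$; then $kd_k=3,6,3,12$, none divisible by $9$.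

## Lists in a finite abelian group

The proof is an induction that passes to subgroups and quotients, so it is best written in groups. All groups here are finite, abelian and written additively.

**Definition.** A *list* in $G$ is a finite sequence $L=(d_1,\dots,d_k)$ of non-zero elements of $G$, repetitions allowed, order irrelevant; $|L|=k$. For a subgroup $K$, $L_K$ is the sublist of the members lying in $K$. A *matching* of $G$ is a set of pairwise disjoint $2$-element subsets of $G$. It *realizes* $L$ if its pairs can be labelled $\{x_i,y_i\}$, $1\le i\le k$, with $x_i-y_i\in\{d_i,-d_i\}$. A list is *realizable* if some matching realizes it. $U(M)$ denotes the set of elements not covered by the matching $M$.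

For instance, in $\mathbb Z_9$ the matching $\{3,6\},\{4,7\},\{2,5\},\{0,1\}$ realizes $(3,3,3,1)$, and also $(6,3,6,8)$, since signs do not matter; $U(M)=\{8\}$. Sublists of realizable lists are realizable: delete pairs.

**Definition.** For $|G|$ odd, a list $L$ satisfies (H) if
$$|L_K|\le\tfrac12\bigl(|G|-[G:K]\bigr)\quad\text{for every subgroup }K\le G.\tag{H}$$

The right side is an integer, because $|G|$ and $[G:K]$ are odd.

*Translation.* Identify the vertices of $K_v$ with $\mathbb Z_v$. For $1\le d\le n$, $[x,y]$ has length $d$ iff $x-y=\pm d$ in $\mathbb Z_v$. So (a) of Theorem 1 says that $L$ is realizable in $\mathbb Z_v$. The subgroups of $\mathbb Z_v$ are the $K=d\mathbb Z_v$ with $d\mid v$; here $[\mathbb Z_v:K]=d$, and $a\in K$ iff $d\mid a$. So (b) is exactly (H).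

**Lemma 2 (necessity).** If $|G|$ is odd and $L$ is realizable in $G$, then $L$ satisfies (H).

*Proof.* This is the triangle count. A pair with label in $K$ lies inside a coset of $K$. Each of the $[G:K]$ cosets has odd size $|K|$, so it contains at most $\frac{|K|-1}2$ disjoint pairs. Hence $|L_K|\le[G:K]\frac{|K|-1}2=\frac12(|G|-[G:K])$. $\square$

This gives (a)$\Rightarrow$(b).

## Three uncovered points and a reflection

A sensible first attempt is to draw the chords one at a time. In $\mathbb Z_9$, aim at $(1,1,1,1)$ and draw $\{0,1\},\{3,4\},\{6,7\}$. The uncovered points are $2,5,8$, and all their differences are $\pm3$, so we are stuck at the last chord. This is where the greedy method breaks down: with $n-1$ chords drawn, three points are left, and they offer at most three lengths.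

The matching must be rearranged without changing its lengths. A map $x\mapsto c-x$ negates all differences and so preserves lengths, but applying it to all of $G$ gains nothing: the differences between uncovered points only change sign. The trick is to reflect *a part* of the matching. Take $c=0$ in the example. Draw the edges of the matching together with all pairs $x+y=0$, that is $1{-}8$, $2{-}7$, $3{-}6$, $4{-}5$. The components are the paths
$$8-1-0\qquad\text{and}\qquad 2-7-6-3-4-5 .$$
Reflect only inside $P=\{0,1,8\}$: the pair $\{0,1\}$ becomes $\{0,8\}$, and the uncovered point $8$ becomes $1$. The new matching $\{0,8\},\{3,4\},\{6,7\}$ still has lengths $1,1,1$, but now $1,2,5$ are uncovered and $\{1,2\}$ can be added. We obtain $(1,1,1,1)$.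

How far does this go? It controls completely the shape of the set of *forbidden* next labels.

**Lemma 3 (closure lemma).** Let $G$ be any finite abelian group and $L$ a realizable list with $|G|-2|L|\ge3$. Then
$$D(L)=\{0\}\cup\{d\in G\setminus\{0\}: L\cup\{d\}\text{ is not realizable}\}$$
is a subgroup of $G$.

As an example take $G=\mathbb Z_9$, $L=(3,3,3)$. A matching realizing $L$ leaves one point in each triangle, so a multiple of $3$ can never be added, while $1,2,4$ (hence their negatives) can, as we saw. So $D(L)=\{0,3,6\}$.

*Proof.* **Step 1: describe $D(L)$ by uncovered points.** Let $\mathcal M$ be the non-empty set of matchings realizing $L$. Every $M\in\mathcal M$ has $|U(M)|=|G|-2|L|\ge3$. Put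
$$\Delta=\{u-u' : M\in\mathcal M,\ u,u'\in U(M),\ u\ne u'\}.$$
For $d\ne0$, the list $L\cup\{d\}$ is realizable iff $d\in\Delta$. Indeed, if $d=u-u'$, add the pair $\{u,u'\}$ to $M$; conversely, from a matching realizing $L\cup\{d\}$ delete the pair labelled $d$, and its two ends become uncovered with difference $\pm d$, and $\Delta=-\Delta$. Since $0\notin\Delta$, we get $D(L)=G\setminus\Delta$.

**Step 2: reflect one component.** Let $M\in\mathcal M$ and $c\in G$. Let $\Gamma$ be the graph on $G$ in which $x\ne y$ are adjacent iff $\{x,y\}\in M$ or $x+y=c$. Each $x$ has at most one neighbor of each kind, so all degrees are at most $2$, and the elements of $U(M)$ have degree at most $1$. Components are therefore paths (possibly single vertices) or cycles, and an element of $U(M)$ can only be an end of a path. Thus every component contains at most two elements of $U(M)$.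

Let $P$ be the vertex set of a component. It is invariant under the bijection $x\mapsto c-x$, because $x$ and $c-x$ are equal or adjacent; and every pair of $M$ lies inside $P$ or is disjoint from $P$. Replace each pair $\{x,y\}\in M$ inside $P$ by $\{c-x,c-y\}$ and call the result $M'$. The new pairs are disjoint $2$-subsets of $P$, so $M'$ is a matching. Since $(c-x)-(c-y)=-(x-y)$, it realizes $L$. So
$$M'\in\mathcal M,\qquad U(M')=(U(M)\setminus P)\cup\{c-u:u\in U(M)\cap P\}.$$

**Step 3: closure under subtraction.** Let $x,y\in D(L)$ and suppose $x-y\notin D(L)$. Then $x-y\in\Delta$, so $x-y=u_1-u_2$ with distinct $u_1,u_2\in U(M)$ for some $M\in\mathcal M$. Choose a third point $u_3\in U(M)\setminus\{u_1,u_2\}$, put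
$$c=x+u_2+u_3,$$
and let $P$ be the component of $u_3$ in $\Gamma$. It contains at most one further element of $U(M)$, so some $u_i$ with $i\in\{1,2\}$ is not in $P$. After reflecting $P$, both $u_i\notin P$ and $c-u_3\in P$ are uncovered, and they are distinct. Hence $c-u_3-u_i\in\Delta$. But
$$c-u_3-u_2=x,\qquad c-u_3-u_1=x-(u_1-u_2)=y,$$
and both lie in $D(L)=G\setminus\Delta$. This is a contradiction. So $D(L)$ contains $0$ and is closed under subtraction. $\square$

The choice of $c$ is the heart of the matter: we do not know which of $u_1,u_2$ escapes from $P$, so $c$ is chosen to make both outcomes contradictory.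

**Corollary 4.** Let $J$ be a list with $|G|-2|J|\ge3$, and let $d,d'\in G\setminus\{0\}$ with $d'\in\langle d\rangle$. If $J\cup\{d'\}$ is realizable, so is $J\cup\{d\}$.

*Proof.* $J$ is realizable as a sublist, and $d'\notin D(J)$. If $d$ were in the subgroup $D(J)$, then $d'\in\langle d\rangle\subseteq D(J)$, a contradiction. So $d\notin D(J)$, that is, $J\cup\{d\}$ is realizable. $\square$

If $v$ is prime, we are done. The list $(1,\dots,1)$ is realized by $\{0,1\},\{2,3\},\dots,\{2n-2,2n-1\}$. Every non-zero $d$ has $1\in\langle d\rangle$. So we may replace the $1$'s one at a time by the members of $L$; each time $|J|=n-1$ and $|G|-2|J|=3$.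

For composite $v$ this argument stops, because a move of Corollary 4 only goes *up*: it replaces $d'$ by an element $d$ that generates a subgroup containing $d'$. From $(1,\dots,1)$ we reach only lists of generators of $\mathbb Z_v$. To reach everything we must start from the bottom, from lists whose members have *prime order*. Two problems arise.

- Lowering a member may destroy (H). In $\mathbb Z_9$, lowering the $1$ of $(1,3,3,3)$ to $3$ gives $(3,3,3,3)$, which is not realizable. This happens only when (H) is an equality for some proper subgroup, and then we shall cut the problem along that subgroup.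
- The lists at the bottom must be constructed by hand.

## Characters as detectors

To cut along a subgroup $K$ we shall have to distribute $L_K$ over the cosets of $K$, respecting (H) in each. The tool is a reformulation of (H) by P. Hall's marriage theorem: in a finite bipartite graph with sides $A,B$, there is an injection $A\to B$ along edges iff every $I\subseteq A$ has at least $|I|$ neighbors.

Recall that a *character* of $G$ is a homomorphism $\chi:G\to\mathbb C^\times$. There are $|G|$ of them, and the ones trivial on a subgroup $H$ are the characters of $G/H$, so there are $[G:H]$ of these. Let $|G|$ be odd. If $\chi=\bar\chi$ then $\chi^2=1$, so $\chi=1$, because the group of characters has odd order. Let $X_G$ be the set of pairs $\{\chi,\bar\chi\}$ with $\chi\ne1$; then $|X_G|=\frac{|G|-1}2$.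

**Definition.** The pair $\xi=\{\chi,\bar\chi\}\in X_G$ *detects* $d\in G$ if $\chi(d)\ne1$ (equivalently $\bar\chi(d)\neq1$).

For $G=\mathbb Z_v$, $v=2n+1$, the characters are $\chi_k(x)=e^{2\pi ikx/v}$ with $k$ modulo $v$, so $X_G=\{\{\chi_k,\chi_{-k}\}:1\le k\le n\}$, and the $k$-th pair detects $d$ iff $v\nmid kd$. In $\mathbb Z_9$ the element $3$ is detected by $k=1,2,4$ but not by $k=3$, while $1$ is detected by all four.

For $A\subseteq G$, exactly $[G:\langle A\rangle]$ characters are trivial on $A$. The others are non-trivial characters and come in conjugate pairs, so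
$$\#\{\xi\in X_G:\ \xi\text{ detects some element of }A\}=\tfrac12\bigl(|G|-[G:\langle A\rangle]\bigr).\tag{1}$$
The right side is the bound in (H).

**Lemma 5.** Let $|G|$ be odd and let $L=(d_1,\dots,d_k)$ be a list in $G$.

(i) If there are distinct $\xi_1,\dots,\xi_k\in X_G$ with $\xi_i$ detecting $d_i$, then $L$ satisfies (H).

(ii) If $m\ge1$ and $|L_K|\le\frac m2(|G|-[G:K])$ for all $K\le G$, then $L$ can be divided into $m$ lists, each having distinct detectors as in (i), hence each satisfying (H). If moreover $|L|=m\frac{|G|-1}2$, then each of these lists has $\frac{|G|-1}2$ members.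

*Proof.* (i) The members of $L$ in $K$ have distinct detectors, each detecting an element of $K$. By (1) with $A=K$ there are at most $\frac12(|G|-[G:K])$ of them.

(ii) Join the index $i$ to $(\xi,j)\in X_G\times\{1,\dots,m\}$ whenever $\xi$ detects $d_i$. For a set $I$ of indices let $K=\langle d_i:i\in I\rangle$. By (1) the number of neighbors of $I$ is $\frac m2(|G|-[G:K])\ge|L_K|\ge|I|$. By Hall's theorem there is an injection $i\mapsto(\xi_i,j_i)$. Collect the $d_i$ with the same $j_i$: within one such collection the $\xi_i$ are distinct. For the last claim, (H) for the subgroup $G$ bounds the length of each list by $\frac{|G|-1}2$, and the $m$ lengths add up to $m\frac{|G|-1}2$. $\square$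

*Proof of (b)$\Leftrightarrow$(c) in Theorem 1.* By Lemma 5 with $m=1$, (H) holds iff the members of $L$ have distinct detectors. For $G=\mathbb Z_v$ and $|L|=n=|X_G|$, distinct detectors form a bijection between the members of $L$ and $k=1,\dots,n$. Call $d_k$ the member assigned to $\{\chi_k,\chi_{-k}\}$; the condition is $v\nmid kd_k$. $\square$

## Cutting along a tight subgroup

Call a subgroup $K$ with $0\ne K\ne G$ *tight* for $L$ if (H) is an equality for $K$. In the opening example $K=\{0,3,6\}$ is tight for $(1,3,3,3)$. We filled each coset of $K$ except for one point, and were free to choose these points so that the remaining chord fitted. This works in general.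

**Lemma 6.** Let $|G|=2n+1$, $|L|=n$, let $L$ satisfy (H), let $0\ne K\ne G$, $|L_K|=\frac12(|G|-[G:K])$ and $s=[G:K]$. Then:

(1) $L_K$ can be divided into $s$ lists $L^{(1)},\dots,L^{(s)}$ of length $\frac{|K|-1}2$, each satisfying (H) in $K$;

(2) the images in $G/K$ of the members of $L$ outside $K$ form a list $\bar L$ of $\frac{s-1}2$ non-zero elements satisfying (H) in $G/K$;

(3) if all $L^{(j)}$ are realizable in $K$ and $\bar L$ is realizable in $G/K$, then $L$ is realizable in $G$.

*Proof.* **Part (1): distribute $L_K$ over the cosets.** For $U\le K$ we have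
$$|L_U|\le\tfrac12(|G|-[G:U])=\tfrac s2(|K|-[K:U]),$$
and $|L_K|=\frac12(s|K|-s)=s\,\frac{|K|-1}2$. Apply Lemma 5(ii) in the group $K$ with $m=s$.

(The division needs care. For $v=27$ and $K=3\mathbb Z_{27}$ we have $K\cong\mathbb Z_9$ and need three lists of length $4$. A tight $L_K$ may contain nine copies of $9$, and four of them in one list would violate (H) in $K$.)

**Part (2): check the quotient.** The number of members outside $K$ is $n-|L_K|=\frac12(|G|-1)-\frac12(|G|-s)=\frac{s-1}2$, and their images are non-zero. A subgroup of $G/K$ is $U/K$ with $K\le U\le G$, and the number of members of $\bar L$ in it is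
$$|L_U|-|L_K|\le\tfrac12(|G|-[G:U])-\tfrac12(|G|-s)=\tfrac12(s-[G:U]),$$
which is the bound (H) in $G/K$.

**Part (3): assemble.** A matching of $G/K$ realizing $\bar L$ has $\frac{s-1}2$ pairs, so it leaves exactly one coset uncovered. Each of its pairs $\{A,B\}$ is labelled by the image of some member $\delta$ of $L$ outside $K$; name the two cosets so that $A-B=\delta+K$. Choose $b\in B$ and put $a=b+\delta\in A$. In the uncovered coset choose any element. Now each coset $C_1,\dots,C_s$ contains exactly one chosen element, say $z_i\in C_i$. A matching of $K$ realizing $L^{(i)}$ covers $|K|-1$ elements, so it misses exactly one $u_i\in K$. Its translate by $z_i-u_i$ lives on $z_i+K=C_i$, still realizes $L^{(i)}$, and covers exactly $C_i\setminus\{z_i\}$. These translates together with the pairs $\{a,b\}$ form a matching that realizes $L$. $\square$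

## Lists of elements of prime order: tilings of a torus

Now for the bottom. Let $v=15$ and let all members of $L$ have prime order: $\ell_1$ of them have order $3$ (length $5$) and $\ell_2$ have order $5$ (lengths $3,6$), with $\ell_1+\ell_2=7$. Condition (H) says $\ell_1\le\frac{15-5}2=5$ and $\ell_2\le\frac{15-3}2=6$, so
$$(\ell_1,\ell_2)\in\{(1,6),(2,5),(3,4),(4,3),(5,2)\}.$$
By Corollary 4, applied one member at a time, elements of the same prime order are interchangeable. So we may write $\mathbb Z_{15}\cong\mathbb Z_3\times\mathbb Z_5$ and only need a partition of $\mathbb Z_3\times\mathbb Z_5$ minus a point into $\ell_1$ pairs that differ exactly in the first coordinate and $\ell_2$ pairs that differ exactly in the second.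

A first attempt is to omit $0$ and to group the other elements by absolute values. With $\mathbb Z_3=\{-1,0,1\}$, $\mathbb Z_5=\{-2,\dots,2\}$ and unit vectors $e_1,e_2$, the pair $\{e_1,-e_1\}$ contributes $(1,0)$, the pairs $\{e_2,-e_2\}$, $\{2e_2,-2e_2\}$ contribute $(0,2)$, and the two squares $\{\pm e_1\pm e_2\}$, $\{\pm e_1\pm2e_2\}$ each contribute $(2,0)$ or $(0,2)$. The totals are $(1,6),(3,4),(5,2)$. We never get $(2,5)$ or $(4,3)$: *parity* stops us. This is a feature of all cubes. In a partition of $\{0,1\}^r$, $r\ge2$, into pairs differing in one coordinate, the half $x_i=0$ has an even number of vertices and the pairs of the other directions do not leave it, so the number of pairs of direction $i$ is even.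

The remedy is to merge the square $\{\pm e_1\pm e_2\}$ with its neighbors $\pm e_1,\pm e_2$ and to tile these eight elements by a pinwheel:
$$\{e_1,e_1+e_2\},\ \{-e_1,-e_1-e_2\},\ \{e_2,-e_1+e_2\},\ \{-e_2,e_1-e_2\}.$$
The first two pairs differ in coordinate $2$, the last two in coordinate $1$. So the contribution is $(2,2)$, where before it was $(3,1)$ or $(1,3)$: both parities have changed. With $\{2e_2,-2e_2\}$ and the other square we get $(2,5)$ and $(4,3)$. For more prime factors the squares become cubes, and we must decide which coordinates to join by pinwheels. The next two lemmas do this.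

### Partitioning a cube with prescribed directions

A pair of vertices of $\{0,1\}^r$ *has direction $i$* if its vertices differ exactly in coordinate $i$. The parity just noted is the only obstruction.

**Lemma 7.** Let $r\ge2$ and let $\alpha_1,\dots,\alpha_r\ge0$ be integers with $\sum\alpha_i=2^{r-2}$. Then $\{0,1\}^r$ can be partitioned into pairs with exactly $2\alpha_i$ pairs of direction $i$ for each $i$.

*Proof.* Induction on $r$. For $r=2$ one $\alpha_i$ is $1$, the other is $0$, and we take the two pairs of direction $i$. Let $r\ge3$, let $\alpha_k=M$ be the largest of the $\alpha_i$, and let $w$ be the number of $i\ne k$ with $\alpha_i$ odd. Since $2^{r-2}$ is even,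
$$w\equiv\sum_{i\ne k}\alpha_i=2^{r-2}-M\equiv M\pmod2 .$$

**Case $w\le M$: double a partition of the smaller cube.** There are integers $\rho_i\ge0$ $(i\ne k)$ with $\rho_i\equiv\alpha_i\pmod 2$ and $\sum_{i\ne k}\rho_i=M$: start with $\rho_i=1$ for odd $\alpha_i$ and $\rho_i=0$ for even $\alpha_i$, and add the even number $M-w$ to one of them. Then $\gamma_i=\frac12(\alpha_i+\rho_i)$ are non-negative integers with $\sum_{i\ne k}\gamma_i=\frac12(2^{r-2}-M+M)=2^{r-3}$. By induction the cube on the coordinates $\ne k$ has a partition $\mathcal N$ with $2\gamma_i=\alpha_i+\rho_i$ pairs of direction $i$. Mark $\rho_i$ pairs of each direction $i$. Write vertices of the large cube with coordinate $k$ as the last entry. For an unmarked pair $\{u,u'\}$ take its two copies $\{(u,0),(u',0)\}$, $\{(u,1),(u',1)\}$; for a marked pair take instead $\{(u,0),(u,1)\}$, $\{(u',0),(u',1)\}$. Direction $i\ne k$ gets two pairs for each of the $\alpha_i$ unmarked pairs, hence $2\alpha_i$; direction $k$ gets $2\sum\rho_i=2\alpha_k$.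

(For $\alpha=(1,1,0)$ and $k=1$: $\rho_2=1$, $\rho_3=0$, the square on coordinates $2,3$ is split into two pairs of direction $2$, and one of them is marked. This gives two pairs of direction $2$ and two of direction $1$.)

**Case $w>M$: only two exceptions exist.** By parity $w\ge M+2$, and $w\le r-1$, so $M\le r-3$. As no $\alpha_i$ exceeds $M$,
$$2^{r-2}\le rM\le r(r-3).$$
For $r=3$ this reads $2\le0$, which is false. For $r=7$ it reads $32\le28$, which is false, and it stays false for all $r\ge7$: if $2^{r-2}>r(r-3)$ with $r\geq 7$, then $2^{r-1}>2r(r-3)\ge(r+1)(r-2)$, because $2r(r-3)-(r+1)(r-2)=r(r-5)+2>0$. So $r\in\{4,5,6\}$.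

- $r=4$, sum $4$: $M\le1$, so $M=1$ and $\alpha=(1,1,1,1)$.
- $r=5$, sum $8$: $M\le2$ and $5M\ge8$ give $M=2$. Then $w\ge4$, so the four others are odd and at most $2$, hence equal to $1$, and the sum is $6$. Impossible.
- $r=6$, sum $16$: $M\le3$ and $6M\ge16$ give $M=3$. Then $w\ge5$, so the five others are odd, at most $3$, with sum $13$: they are $3,3,3,3,1$.

Up to a permutation of coordinates it remains to treat $(1,1,1,1)$ and $(3,3,3,3,3,1)$.

**The exception $(1,1,1,1)$.** Two pairs of each direction:

- direction 1: $0100$–$1100$, $0101$–$1101$;
- direction 2: $0010$–$0110$, $0011$–$0111$;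
- direction 3: $1000$–$1010$, $1001$–$1011$;
- direction 4: $0000$–$0001$, $1110$–$1111$.

Each of the $16$ vertices occurs once.

**The exception $(3,3,3,3,3,1)$.** We first give a matching $N$ of $\{0,1\}^5$ with three pairs of each direction. Pairs inside the two levels of the fifth coordinate are written by their first four coordinates.

- Fifth coordinate $0$: $0100$–$1100$, $0110$–$1110$ (direction 1); $0001$–$0101$, $0011$–$0111$ (direction 2); $1101$–$1111$ (direction 3); $1010$–$1011$ (direction 4).
- Fifth coordinate $1$: $0111$–$1111$ (direction 1); $1010$–$1110$ (direction 2); $0001$–$0011$, $1001$–$1011$ (direction 3); $0100$–$0101$, $1100$–$1101$ (direction 4).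
- Direction 5: the pairs over $0000$, $0010$, $1000$.

On level $0$ the listed pairs cover twelve vertices and direction 5 covers three more; the missing one is $1001$. On level $1$ again $12+3$ vertices are covered and the missing one is $0110$. So $N$ has three pairs of each of the five directions and misses exactly $u=(1001,0)$ and $u'=(0110,1)$. In $\{0,1\}^6$ take $N$ on both levels of the sixth coordinate, and the two pairs of direction $6$ over $u$ and $u'$. This has six pairs of each direction $1,\dots,5$ and two of direction $6$. $\square$

### Partitioning an odd torus without the origin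

**Lemma 8.** Let $m_1,\dots,m_s\ge3$ be odd, $X=\mathbb Z_{m_1}\times\dots\times\mathbb Z_{m_s}$, $|X|=2N+1$. For $T\subseteq[s]=\{1,\dots,s\}$ put $m_T=\prod_{i\in T}m_i$ and $g(T)=\frac12(|X|-|X|/m_T)$. Let $\ell_i\ge0$ be integers with $\sum\ell_i=N$ and
$$\ell(T):=\sum_{i\in T}\ell_i\le g(T)\quad\text{for all }T\subseteq[s].$$
Then $X\setminus\{0\}$ can be partitioned into pairs such that, for every $i$, exactly $\ell_i$ pairs are *of type $i$*: their elements differ exactly in coordinate $i$.

*Proof.* **Step 1: split $X\setminus\{0\}$ into cubes and count.** Let $r_i=\frac{m_i-1}2$, write $\mathbb Z_{m_i}=\{-r_i,\dots,r_i\}$, $r(T)=\sum_{i\in T}r_i$, let $e_i$ be the unit vectors and $\mathrm{supp}(x)=\{i:x_i\ne0\}$. For $\emptyset\ne S\subseteq[s]$ and $a=(a_i)_{i\in S}$ with $1\le a_i\le r_i$ let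
$$Q_{S,a}=\{x:\ \mathrm{supp}(x)=S,\ x_i=\pm a_i\ (i\in S)\}.$$
These *classes* partition $X\setminus\{0\}$. Each is a cube of dimension $|S|$, whose pairs of direction $i$ are pairs of type $i$. The number of $x$ vanishing on $T$ is $|X|/m_T$, so $2g(T)=\#\{x:\mathrm{supp}(x)\cap T\ne\emptyset\}$. Sum the sizes $2^{|S|}$ of the classes with $S\cap T\ne\emptyset$; the classes with $|S|=1$ contribute $2r(T)$. Hence
$$g(T)=r(T)+2e(T),\qquad e(T):=\sum_{|S|\ge2,\ S\cap T\ne\emptyset,\ a}2^{|S|-2}.\tag{2}$$

**Step 2: identify the coordinates with the wrong parity.** Cubes of dimension at least $2$ give even numbers, and the classes $\{\pm ae_i\}$ give $r_i$ pairs of type $i$. So the coordinates that need a pinwheel are those in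
$$O=\{i:\ell_i\not\equiv r_i\bmod2\}.$$
Let $\mathrm{def}(T)=g(T)-\ell(T)\ge0$. By (2), $\mathrm{def}(T)\equiv r(T)-\ell(T)$, that is,
$$\mathrm{def}(T)\equiv|O\cap T|\pmod2 .\tag{3}$$
As $\mathrm{def}([s])=\frac12(|X|-1)-N=0$, the number $|O|$ is even. So $O$ can be split into pairs, and a pinwheel on each pair will repair all parities. But not every pairing is good: a pinwheel on $\{i,j\}$ uses up a square that could have served either coordinate. If $\mathrm{def}(T)=0$, there is no slack for $T$, and the count in Step 5 will need that no pair has one element in $T$ and one outside.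

**Step 3: two sets with small defect are nearly nested.** Claim: *if $T_1,T_2$ are incomparable, $u=|T_1\setminus T_2|$, $w=|T_2\setminus T_1|$, $c=s-|T_1\cup T_2|$, then*
$$\mathrm{def}(T_1)+\mathrm{def}(T_2)\ge\tfrac12(3^u-1)(3^w-1)3^c.\tag{4}$$
Let $A_T=\{x:\mathrm{supp}(x)\cap T\ne\emptyset\}$, so $|A_T|=2g(T)$. Then $A_{T_1}\cup A_{T_2}=A_{T_1\cup T_2}$. The set $A_{T_1}\cap A_{T_2}$ contains $A_{T_1\cap T_2}$, and the difference consists of the $x$ that vanish on $T_1\cap T_2$, do not vanish identically on $T_1\setminus T_2$, and do not vanish identically on $T_2\setminus T_1$. Their number is $E=(m_{T_1\setminus T_2}-1)(m_{T_2\setminus T_1}-1)\,m_{[s]\setminus(T_1\cup T_2)}$. From $|A_{T_1}|+|A_{T_2}|=|A_{T_1}\cup A_{T_2}|+|A_{T_1}\cap A_{T_2}|$ and $\ell(T_1)+\ell(T_2)=\ell(T_1\cup T_2)+\ell(T_1\cap T_2)$ we get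
$$\mathrm{def}(T_1)+\mathrm{def}(T_2)=\mathrm{def}(T_1\cup T_2)+\mathrm{def}(T_1\cap T_2)+\tfrac12E\ \ge\ \tfrac12E,$$
and (4) follows from $m_i\ge3$.

**Step 4: choose the pairing of $O$.** Claim: *$O$ can be partitioned into pairs such that for every $T\subseteq[s]$*
$$\sigma(T):=\#\{\text{pairs with exactly one element in }T\}\ \le\ \mathrm{def}(T).\tag{5}$$
Call $T$ *dangerous* if $\mathrm{def}(T)<\min(|T|,s-|T|)$. Dangerous sets form a chain. Suppose $T_1,T_2$ are dangerous and incomparable, with $u,w\ge1$ and $c$ as in Step 3. Since $s-|T_1|=c+w$ and $s-|T_2|=c+u$,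
$$\mathrm{def}(T_1)+\mathrm{def}(T_2)\le(c+w-1)+(c+u-1)=2c+u+w-2 .$$
On the other hand, by (4), $3^x\ge1+2x$ and $2uw\ge u+w$,
$$\mathrm{def}(T_1)+\mathrm{def}(T_2)\ge\tfrac12\cdot2u\cdot2w\,(1+2c)=2uw+4uwc\ge u+w+4c,$$
a contradiction.

So the elements of $[s]$ can be ordered such that all dangerous sets are initial segments. List $O$ in this order as $o_1,o_2,\dots$ and take the pairs $\{o_1,o_2\},\{o_3,o_4\},\dots$. If $T$ is dangerous, then it is an initial segment, so at most one pair is split by $T$: $\sigma(T)\le1$. Unsplit pairs contribute $0$ or $2$ to $|O\cap T|$, so $\sigma(T)\equiv|O\cap T|\equiv\mathrm{def}(T)$ by (3); hence $\sigma(T)\le\mathrm{def}(T)$. If $T$ is not dangerous, then $\sigma(T)\le\min(|T|,s-|T|)\le\mathrm{def}(T)$, because the split pairs have distinct elements in $T$ and distinct elements outside. This proves (5).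

**Step 5: assign directions to the cubes.** Fix the pairs of Step 4. For each pair $\{i,j\}$ call the class of the four elements $\pm e_i\pm e_j$ *special*. Put
$$x_i=\tfrac12\bigl(\ell_i-r_i-[i\in O]\bigr),$$
where $[i\in O]$ is $1$ if $i\in O$ and $0$ otherwise. This is an integer by the definition of $O$. It is non-negative: $\ell_i=N-\ell([s]\setminus\{i\})\ge N-g([s]\setminus\{i\})=\frac12(|X|-1)-\frac12(|X|-m_i)=r_i$, and $\ell_i\ne r_i$ if $i\in O$.

Give each non-special class $Q_{S,a}$ with $|S|\ge2$ exactly $2^{|S|-2}$ *units*. Take $x_i$ *tokens* of type $i$ for each $i$. A token of type $i$ may be placed on a unit of $Q_{S,a}$ if $i\in S$. We want a bijection from tokens to units. Let $T\subseteq[s]$. The units available to the types in $T$ are those of non-special classes with $S\cap T\ne\emptyset$. Each special class accounts for $2^0=1$ in $e(T)$ if its pair meets $T$, so the number of these units is $e(T)$ minus the number of pairs meeting $T$. If $b$ pairs lie inside $T$, then $|O\cap T|=2b+\sigma(T)$, so $b+\sigma(T)=\frac12(|O\cap T|+\sigma(T))$ pairs meet $T$. With (2) and (5) the number of available units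 is
$$\tfrac12\bigl(g(T)-r(T)-|O\cap T|-\sigma(T)\bigr)\ \ge\ \tfrac12\bigl(\ell(T)-r(T)-|O\cap T|\bigr)=\sum_{i\in T}x_i .$$
For $T=[s]$ there is equality, since $\mathrm{def}([s])=\sigma([s])=0$. A set of tokens whose types form the set $T$ has at most $\sum_{i\in T}x_i$ elements and sees all units available to $T$; so Hall's condition holds, and there is an injection from tokens to units. By the equality for $T=[s]$ there are as many tokens as units, so it is a bijection. If the class $Q=Q_{S,a}$ receives $\alpha_i^Q$ tokens of type $i$, then $\sum_{i\in S}\alpha_i^Q=2^{|S|-2}$ and $\sum_Q\alpha_i^Q=x_i$.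

**Step 6: build the partition.**

- Partition each non-special class $Q$ with $|S|\ge2$ by Lemma 7, with $2\alpha_i^Q$ pairs of type $i$.
- For $1\le a\le r_i$ take the pair $\{ae_i,-ae_i\}$ of type $i$, except for $a=1$ when $i\in O$.
- For each pair $\{i,j\}$ of $O$, partition $\pm e_i,\pm e_j,\pm e_i\pm e_j$ by the pinwheel $\{e_i,e_i+e_j\}$, $\{-e_i,-e_i-e_j\}$ (type $j$), $\{e_j,-e_i+e_j\}$, $\{-e_j,e_i-e_j\}$ (type $i$).

Every element of $X\setminus\{0\}$ is used once. The number of pairs of type $i$ is
$$2x_i+(r_i-[i\in O])+2[i\in O]=2x_i+r_i+[i\in O]=\ell_i .\qquad\square$$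

## Proof of Theorem 1 by lowering orders

(a)$\Rightarrow$(b) is Lemma 2, and (b)$\Leftrightarrow$(c) has been proved. What remains, (b)$\Rightarrow$(a), is the following statement for $G=\mathbb Z_v$.

**Proposition 9.** Let $G$ be cyclic of odd order $2n+1$. Every list $L$ of $n$ elements of $G$ satisfying (H) is realizable.

*Proof.* Induction on $|G|$ and, for fixed $G$, on the sum of the orders of the members of $L$. The case $|G|=1$ is trivial. Let $|G|>1$.

**Case A: all members of $L$ have prime order.** Here we construct. Let $p_1,\dots,p_s$ be the primes that occur as orders, $H_i$ the subgroup of order $p_i$, and $R=H_1\oplus\dots\oplus H_s$; the sum is direct because the orders are pairwise coprime. All members lie in $R$, so (H) gives $n=|L_R|\le\frac12(|G|-[G:R])$. As $2n=|G|-1$, we get $[G:R]=1$, that is, $R=G$. Let $\ell_i$ be the number of members of order $p_i$; then $\sum\ell_i=n$. For $T\subseteq[s]$, the members in $\bigoplus_{i\in T}H_i$ are exactly those of order $p_i$ with $i\in T$, so (H) for this subgroup reads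
$$\sum_{i\in T}\ell_i\le\tfrac12\Bigl(|G|-|G|\Big/\prod_{i\in T}p_i\Bigr).$$
This is the hypothesis of Lemma 8 with $m_i=p_i$ and $X=G$. A pair of type $i$ has difference in $H_i\setminus\{0\}$. So some list $L'$ with exactly $\ell_i$ members in each $H_i\setminus\{0\}$ is realizable. If $d,d'\in H_i\setminus\{0\}$, then $d'\in\langle d\rangle=H_i$. By Corollary 4, with $|J|=n-1$ and $|G|-2|J|=3$, we may change the members of $L'$ one at a time into those of $L$.

**Case B: not Case A, and there is a tight subgroup $K$.** Here we cut. Thus $0\ne K\ne G$ and $|L_K|=\frac12(|G|-[G:K])$. The groups $K$ and $G/K$ are cyclic of smaller odd order. By induction the lists $L^{(j)}$ and $\bar L$ of Lemma 6(1),(2) are realizable, since they have the right lengths and satisfy (H). By Lemma 6(3), $L$ is realizable.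

**Case C: neither A nor B.** Here we lower one order. Some member $d$ does not have prime order. Pick $d'\in\langle d\rangle$ of prime order and let $L^*$ be $L$ with this $d$ replaced by $d'$. Then $L^*$ satisfies (H): for $K=0$ because $d'\ne0$, for $K=G$ because $|L^*|=n$, and for $0\ne K\ne G$ because there is no tight subgroup, so
$$|L^*_K|\le|L_K|+1\le\tfrac12(|G|-[G:K]).$$
The order of $d'$ is a proper divisor of the order of $d$, so the sum of the orders has decreased, and $L^*$ is realizable by induction. By Corollary 4, with $J$ equal to $L$ without $d$, so that $|G|-2|J|=3$, the list $L$ is realizable. $\square$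

This completes the proof of Theorem 1.

## Direct sums, fewer edges, and sets of admissible labels

The same machinery proves a stronger statement: matchings of any size, a set of admissible labels for each pair, and labels from the cyclic summands of a group that need not be cyclic.

**Theorem 10.** Let $G=C_1\oplus\dots\oplus C_t$ be a direct sum of cyclic groups, $|G|=2n+1$ odd, $C=(C_1\cup\dots\cup C_t)\setminus\{0\}$. Let $1\le k\le n$ and let $D_1,\dots,D_k$ be non-empty subsets of $C$. The following are equivalent:

(i) one can choose $d_i\in D_i$ such that $(d_1,\dots,d_k)$ is realizable in $G$;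

(ii) $\#\{i:D_i\subseteq K\}\le\frac12(|G|-[G:K])$ for every subgroup $K\le G$;

(iii) there are $d_i\in D_i$ and distinct $\xi_i\in X_G$ with $\xi_i$ detecting $d_i$, $1\le i\le k$.

The case $t=1$, $k=n$, $|D_i|=1$ is Theorem 1.

*Proof.* **(i)$\Rightarrow$(ii).** If $D_i\subseteq K$ then $d_i\in K$; apply Lemma 2 to $(d_1,\dots,d_k)$.

**(ii)$\Rightarrow$(iii): Hall again.** Join $i$ to every $\xi\in X_G$ that detects some element of $D_i$. For a set $I$ of indices let $K=\langle\bigcup_{i\in I}D_i\rangle$. By (1) the number of neighbors of $I$ is $\frac12(|G|-[G:K])\ge\#\{i:D_i\subseteq K\}\ge|I|$. Hall's theorem gives distinct $\xi_i$, each detecting some $d_i\in D_i$.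

**(iii)$\Rightarrow$(i): fill up to $n$ members.** Each unused $\xi=\{\chi,\bar\chi\}\in X_G$ detects some element of $C$, because $C$ generates $G$ and $\chi\ne1$. Add one such element for each unused $\xi$. We get a list of $n$ elements of $C$ with distinct detectors, which satisfies (H) by Lemma 5(i). If this list is realizable, so is its sublist $(d_1,\dots,d_k)$. So it suffices to prove:

$$\text{every list } L \text{ of } n \text{ elements of } C \text{ satisfying (H) is realizable.}\tag{6}$$

We induct on $|G|$, over all groups with a given decomposition into cyclic summands (summands $0$ allowed), and for fixed $G$ and decomposition on the sum of the orders of the members of $L$. The case $|G|=1$ is trivial. Let $|G|>1$.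

*Case A: all members of $L$ have prime order.* Let $R_j\le C_j$ be the subgroup generated by the elements of prime order in $C_j$; it is the direct sum of the prime-order subgroups of $C_j$, one for each prime dividing $|C_j|$. Put $R=\bigoplus R_j$. All members lie in $R$, so $n\le\frac12(|G|-[G:R])$, hence $R=G$. Thus $G=P_1\oplus\dots\oplus P_s$, where $P_1,\dots,P_s$ are all the prime-order subgroups of all the $C_j$. A member of $L$ lies in one $C_j$ and has prime order, so it lies in exactly one $P_i$. Let $\ell_i$ be the number of members in $P_i$ (possibly $0$). For $T\subseteq[s]$, the members in $\bigoplus_{i\in T}P_i$ are exactly those in the $P_i$ with $i\in T$, so (H) gives the hypothesis of Lemma 8 with $m_i=|P_i|$. We obtain a realizable list with exactly $\ell_i$ members in each $P_i\setminus\{0\}$. Each non-zero element of $P_i$ generates $P_i$, so Corollary 4 changes the members one at a time into those of $L$.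

*Case B: not Case A, and $K$ is tight.* We must see that $K$ and $G/K$ inherit decompositions. Let $K^0=\bigoplus_j(K\cap C_j)\le K$. A member of $L$ in $K$ lies in some $K\cap C_j$, so $L_K=L_{K^0}$ and
$$\tfrac12(|G|-[G:K])=|L_{K^0}|\le\tfrac12(|G|-[G:K^0]).$$
So $[G:K^0]\le[G:K]$, and with $K^0\le K$ this gives $K=K^0$. Hence $K=\bigoplus_j(K\cap C_j)$ and $G/K\cong\bigoplus_jC_j/(K\cap C_j)$, direct sums of cyclic groups of smaller total order. The lists $L^{(j)}$ of Lemma 6 consist of elements of the summands $K\cap C_j$, and $\bar L$ of elements of the summands $C_j/(K\cap C_j)$. By induction they are realizable, and so is $L$ by Lemma 6(3).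

*Case C: neither A nor B.* Choose a member $d\in C_j$ not of prime order and $d'\in\langle d\rangle\subseteq C_j$ of prime order, and let $L^*$ be $L$ with $d$ replaced by $d'$. Again $d'\in C$. As before, (H) holds for $L^*$ because there is no tight subgroup, so $L^*$ is realizable by induction and $L$ by Corollary 4 (with $|J|=n-1$). $\square$

For arbitrary lists in non-cyclic groups of odd order no characterization is claimed here.

**Corollary 11 (any number of edges).** For $v=2n+1$ and $k\le n$, a list of $k$ integers in $\{1,\dots,n\}$ is the list of lengths of $k$ disjoint edges of $K_v$ iff for every $d\mid v$ at most $\frac{v-d}2$ of them are multiples of $d$.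

*Proof.* For $k=0$ there is nothing to show. Otherwise apply Theorem 10, (i)$\Leftrightarrow$(ii), with $t=1$ and one-element sets $D_i$. $\square$

**Corollary 12.** If all members of $L$ are coprime to $v$, a near $1$-factor with list $L$ always exists. All lists of $n$ elements of $\{1,\dots,n\}$ occur iff $v$ is prime or $v=1$.

*Proof.* In the first claim, condition (b) holds: for $d=1$ it says $n\le n$, and for $d>1$ no member is a multiple of $d$. If $v$ is prime, all lengths are coprime to $v$; if $v=1$, only the empty list is in question. If $1<d<v$ and $d\mid v$, then $d\le\frac v3\le n$ and $\frac{v-d}2<\frac{v-1}2=n$, so the list of $n$ copies of $d$ violates (b). $\square$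

**Corollary 13 (dominoes on odd tori).** Let $m_1,\dots,m_t\ge3$ be odd and let $\ell_i\ge0$ be integers with $\sum\ell_i=\frac12(\prod m_i-1)$. The discrete torus $\prod\mathbb Z_{m_i}$ minus one cell can be tiled by dominoes with exactly $\ell_i$ dominoes in direction $i$ iff
$$\sum_{i\in T}\ell_i\le\tfrac12\Bigl(\prod_im_i-\prod_{i\notin T}m_i\Bigr)\quad\text{for all }T\subseteq[t].$$

*Proof.* A domino in direction $i$ is a pair $\{x,x+e_i\}$; by translation the missing cell is irrelevant. Apply Theorem 10 with $C_i=\mathbb Z_{m_i}$, $k=n$, and $\ell_i$ copies of $\{e_i\}$. For a subgroup $K$ let $T=\{i:e_i\in K\}$. The left side of (ii) is $\sum_{i\in T}\ell_i$, and $K\supseteq K_T:=\bigoplus_{i\in T}\mathbb Z_{m_i}$, so $[G:K]\le[G:K_T]=\prod_{i\notin T}m_i$. Thus the condition for $K$ follows from the displayed condition for $T$. Conversely, the condition for $K_T$ is the displayed one, since $e_i\in K_T$ iff $i\in T$. $\square$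

For instance, $\mathbb Z_3\times\mathbb Z_3$ minus a cell has tilings with $(\ell_1,\ell_2)=(1,3),(2,2),(3,1)$ and no others; the pinwheel is a tiling for $(2,2)$ whose missing cell is $0$.

**Corollary 14.** Let $G$ be any finite abelian group (of any order), $g\ne0$ an element of order $m$, $2k<|G|$ and $k\le[G:\langle g\rangle]\lfloor m/2\rfloor$. Every list $(d_1,\dots,d_k)$ of elements of $G$ with $g\in\langle d_i\rangle$ for all $i$ is realizable.

*Proof.* Each coset $x+\langle g\rangle$ contains the $\lfloor m/2\rfloor$ disjoint pairs $\{x+2jg,\,x+(2j+1)g\}$, $0\le j<\lfloor m/2\rfloor$. So the constant list $(g,\dots,g)$ of length $k$ is realizable. Replace its members one at a time by $d_1,\dots,d_k$. Each replacement is allowed by Corollary 4, because $g\in\langle d_i\rangle$, and with $|J|=k-1$ we have $|G|-2|J|=|G|-2k+2\ge3$. $\square$
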